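\title{Nice biorthogonal systems in $C(K)$ under Martin's axiom}

\begin{abstract}
A biorthogonal system in a Banach space $C(K)$ is nice if each of its functionals is a difference $\delta_x-\delta_y$ of two point evaluations. We prove that under Martin's axiom for $\omega_1$ dense sets the space $C(K)$ has an uncountable nice biorthogonal system for every nonmetrizable compact space $K$. If $K$ is not countably tight, the system is built directly in ZFC. If $K$ is countably tight, a triangular system of length $\omega_1$ is thinned out and diagonalized by a poset of finite approximations, and the countable chain condition holds because finite powers of $K$ contain no long free sequences. The same method gives uncountable irredundant sets in uncountable Boolean algebras. We also give several equivalent forms of the conclusion, one of which yields an uncountable Auerbach system.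
\end{abstract}

\section{Introduction}\label{sec:intro}

All compact spaces are Hausdorff. For a compact space $K$, let $C(K)$ be the Banach space of real-valued continuous functions on $K$ with the supremum norm, and let $\delta_x$ be the point evaluation $f\mapsto f(x)$ at $x\in K$. We write $\chi_c$ for the characteristic function of a set $c$.

A \emph{biorthogonal system} in a Banach space $X$ is a family $(f_\alpha,\mu_\alpha)_{\alpha<\kappa}$ in $X\times X^*$ such that $\mu_\alpha(f_\alpha)=1$ and $\mu_\alpha(f_\beta)=0$ for $\alpha\neq\beta$. It is a system of coordinates: $\mu_\alpha$ reads off the coefficient of $f_\alpha$ in a linear combination of the vectors. A biorthogonal system in $C(K)$ is \emph{nice} if every functional has the form $\mu_\alpha=\delta_{x_\alpha}-\delta_{y_\alpha}$ with $x_\alpha,y_\alpha\in K$, that is, if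
\[
f_\alpha(x_\alpha)-f_\alpha(y_\alpha)=1,\qquad f_\alpha(x_\beta)=f_\alpha(y_\beta)\quad(\beta\neq\alpha).
\]
Each function separates its own pair of points and no other pair.

An uncountable nice system forces $K$ to be nonmetrizable. Indeed $\|\mu_\alpha\|\le 2$, so for $\alpha\neq\beta$
\begin{equation}\label{eq:separated}
\|f_\alpha-f_\beta\|\ \ge\ \tfrac12\,|\mu_\alpha(f_\alpha-f_\beta)|\ =\ \tfrac12 ,
\end{equation}
and $C(K)$ is nonseparable, whereas $C(K)$ is separable for compact metrizable $K$. Conversely, in the first nonmetrizable spaces that come to mind such a system is easy to write down.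

\begin{example}\label{ex:first}
(a) If $K$ has uncountably many isolated points $x_\alpha$ and $y$ is a point different from all of them, take $f_\alpha=\chi_{\{x_\alpha\}}$ and $y_\alpha=y$.

(b) If $K=[0,1]^{\omega_1}$, let $f_\alpha$ be the $\alpha$-th coordinate function, let $x_\alpha$ be the point whose $\alpha$-th coordinate is $1$ and whose other coordinates are $0$, and let $y_\alpha=0$.

(c) Let $K=[0,1]\times\{0,1\}$ be the split interval, with the topology of the lexicographic order. For $t\in[0,1]$ put $x_t=(t,1)$ and $y_t=(t,0)$, and let $f_t$ be the characteristic function of the clopen set $\{w:w\ge x_t\}=\{w:w>y_t\}$. Then $f_t$ separates $x_s$ from $y_s$ only for $s=t$.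
\end{example}

The last example explains why one allows differences of point evaluations. If $(f_\alpha,\delta_{x_\alpha})_\alpha$ is biorthogonal, the open sets $\{f_\alpha>\frac12\}$ show that $\{x_\alpha\}_\alpha$ is a discrete subspace of $K$. The split interval has no uncountable discrete subspace: if $T\subseteq[0,1)$ and $(t,1)$ is isolated in $T\times\{1\}$, then some interval $(t,s)$ misses $T$, and these intervals are disjoint for different $t\in T$, so there are only countably many such $t$; the level $0$ is symmetric. Single point evaluations therefore cannot detect that the split interval is nonmetrizable, while differences can.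

There is a Boolean counterpart. A subset $\mathcal F$ of a Boolean algebra $\mathcal A$ is \emph{irredundant} if no $a\in\mathcal F$ belongs to the subalgebra generated by $\mathcal F\setminus\{a\}$, and $\operatorname{irr}(\mathcal A)$ is the supremum of the cardinalities of irredundant subsets of $\mathcal A$. A theorem of Todorcevic states that under Martin's axiom and the negation of CH, $\operatorname{irr}(\mathcal A)$ is uncountable for every uncountable Boolean algebra $\mathcal A$; in other words, $\mathcal A$ has an uncountable irredundant subset. Suppose that $K$ is nonmetrizable and that its clopen sets form a base. Then there are uncountably many clopen sets, since otherwise their characteristic functions would embed $K$ into $\{0,1\}^\omega$. An irredundant family of clopen sets is the same thing as a nice biorthogonal system made of characteristic functions (Lemma~\ref{lem:boolsep}), so for such $K$ Todorcevic's theorem provides an uncountable nice system. This argument says nothing about a connected $K$, which has only the trivial clopen sets. The following question comes from Koszmider's paper \cite{Kos}.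

\begin{quote}
\emph{Assume Martin's axiom and the negation of CH, and let $K$ be a nonmetrizable compact space. Does $C(K)$ have an uncountable nice biorthogonal system?}
\end{quote}

The answer is yes. We use only $\mathrm{MA}_{\omega_1}$, the statement that for every ccc poset and every family of $\omega_1$ dense sets there is a filter meeting all of them; the terms are recalled in Section~\ref{sec:ma}. Martin's axiom asserts the same for fewer than $2^{\omega}$ dense sets, so together with the negation of CH it implies $\mathrm{MA}_{\omega_1}$.

\begin{theorem}[$\mathrm{MA}_{\omega_1}$]\label{thm:main}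
If $K$ is a nonmetrizable compact space, then $C(K)$ has an uncountable nice biorthogonal system.
\end{theorem}

\begin{remark}\label{rem:kunen}
Theorem~\ref{thm:main} is not a theorem of ZFC. Under CH there is Kunen's nonmetrizable compact scattered space $K$ for which $C(K)$ is hereditarily Lindel\"of in the weak topology \cite[Section~7]{Neg}. The vectors of any biorthogonal system form a weakly discrete set, because the weakly open set $\{f:\mu_\alpha(f)>\frac12\}$ contains $f_\alpha$ and no other $f_\beta$, and an uncountable discrete space is not Lindel\"of. So this $C(K)$ has no uncountable biorthogonal system at all. This remark is not used in the proofs.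
\end{remark}

The proof of Theorem~\ref{thm:main} does not use Todorcevic's theorem. Section~\ref{sec:triangular} explains the idea on a $2\times2$ matrix. Sections~\ref{sec:tight} and~\ref{sec:ma} contain the topological and the combinatorial tools. Section~\ref{sec:boolean} runs the method in its simplest setting and reproves Todorcevic's theorem (Theorem~\ref{thm:boolean}). Section~\ref{sec:thin} proves a thinning theorem (Theorem~\ref{thm:thin}) and deduces Theorem~\ref{thm:main}. Section~\ref{sec:equiv} gives equivalent forms of the conclusion (Theorem~\ref{thm:equiv}).

\section{Triangular systems}\label{sec:triangular}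

Half of biorthogonality comes for free from a transfinite recursion.

\begin{definition}\label{def:triangular}
A \emph{triangular system} on a compact space $K$ is a sequence $(f_\alpha,x_\alpha,y_\alpha)_{\alpha<\omega_1}$ with $f_\alpha\in C(K)$ and $x_\alpha,y_\alpha\in K$ such that $f_\alpha(x_\alpha)\neq f_\alpha(y_\alpha)$ for all $\alpha$, and $f_\beta(x_\alpha)=f_\beta(y_\alpha)$ for $\beta<\alpha$.
\end{definition}

Whenever points $x_\alpha,y_\alpha$ are given we write $\mu_\alpha=\delta_{x_\alpha}-\delta_{y_\alpha}$. Consider the matrix whose entry in row $\alpha$ and column $\beta$ is $\mu_\beta(f_\alpha)$. The system is triangular if this matrix is lower triangular with nonzero diagonal, and it is biorthogonal if the matrix is the identity.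

\begin{lemma}\label{lem:triangular}
Every nonmetrizable compact space $K$ carries a triangular system.
\end{lemma}

\begin{proof}
Let $\alpha<\omega_1$ and suppose that $f_\beta$ is defined for $\beta<\alpha$. If these countably many functions separated the points of $K$, they would define a continuous injection of $K$ into the metrizable space $\mathbb R^{\alpha}$, and a continuous injection of a compact space into a Hausdorff space is an embedding. So there are $x_\alpha\neq y_\alpha$ with $f_\beta(x_\alpha)=f_\beta(y_\alpha)$ for all $\beta<\alpha$. Urysohn's lemma gives $f_\alpha$ with $f_\alpha(x_\alpha)\neq f_\alpha(y_\alpha)$.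
\end{proof}

It remains to clear the entries below the diagonal. Take two indices $\beta<\alpha$, scale the functions so that the diagonal entries are $1$, and let $t=\mu_\beta(f_\alpha)$. Replacing $f_\alpha$ by $f_\alpha-tf_\beta$ is the row operation
\[
\begin{pmatrix}1&0\\ t&1\end{pmatrix}\ \longrightarrow\ \begin{pmatrix}1&0\\ 0&1\end{pmatrix},
\]
since $\mu_\beta(f_\alpha-tf_\beta)=t-t=0$ and $\mu_\alpha(f_\alpha-tf_\beta)=1-t\cdot0=1$. The operation moves $f_\alpha$ by $|t|\,\|f_\beta\|$ in norm. Finitely many such steps diagonalize any finite part of the system. A row with infinite index, however, may need infinitely many corrections, and nothing makes their sum converge.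

\begin{example}\label{ex:omega1}
Let $K=[0,\omega_1]$ with the order topology, and put $f_\alpha=\chi_{[0,\alpha]}$, $x_\alpha=\alpha$, $y_\alpha=\omega_1$. Then $\mu_\beta(f_\alpha)=1$ for $\beta\le\alpha$ and $\mu_\beta(f_\alpha)=0$ for $\beta>\alpha$, so all entries on and below the diagonal are $1$. The full system cannot be diagonalized by any choice of functions: if $g\in C(K)$ and $\mu_k(g)=0$ for all $k<\omega$, then $\mu_\omega(g)=0$ by continuity. So indices must be discarded. On the successor ordinals, differences of consecutive rows do the job, as $f_{\alpha+1}-f_\alpha=\chi_{\{\alpha+1\}}$.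
\end{example}

We therefore look for an uncountable set of indices on which the corrections converge. Martin's axiom produces such a set from finite approximations: finite diagonalized pieces, each carrying a number $\varepsilon>0$ that bounds all future changes of its functions. The axiom applies once we know that among any uncountably many pieces some two can be merged within their bounds.

Consider the smallest case, in which each piece consists of one index, all bounds equal $\varepsilon$, and the scaled functions have norm at most $M$. By the computation above, the pieces with indices $\beta<\alpha$ can be merged as soon as $|\mu_\beta(f_\alpha)|<\delta$, where $\delta=\varepsilon/M$. Suppose that this never happens. Then the continuous function $\varphi_\alpha(u,v)=|f_\alpha(u)-f_\alpha(v)|$ on $K^2$ is at least $\delta$ at the points $(x_\beta,y_\beta)$ with $\beta<\alpha$ and vanishes at the points $(x_\beta,y_\beta)$ with $\beta>\alpha$. Hence for every $\alpha$ the earlier pairs and the later pairs have disjoint closures in $K^2$. Sequences of this kind (long free sequences) cannot exist when $K$ is countably tight. When $K$ is not countably tight, we shall find in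 $K$ the matrix of Example~\ref{ex:omega1}, and differences of consecutive rows give the system without any forcing.

\section{Countable tightness}\label{sec:tight}

A subset $A$ of a space $Z$ is \emph{$\omega$-closed} if $\overline S\subseteq A$ for every countable $S\subseteq A$. The space $Z$ is \emph{countably tight} if every $\omega$-closed subset of $Z$ is closed. This is equivalent to the following property:
\begin{equation}\label{eq:tight}
\text{if } z\in\overline A,\ \text{then } z\in\overline S \text{ for some countable } S\subseteq A .
\end{equation}
Under \eqref{eq:tight} an $\omega$-closed set contains its closure. Conversely, let $A'$ be the union of the closures of the countable subsets of $A$. A countable subset of $A'$ lies in $\bigcup_k\overline{S_k}\subseteq\overline{\bigcup_kS_k}$ for some countable $S_k\subseteq A$, so $A'$ is $\omega$-closed; if $Z$ is countably tight, $A'$ is closed and contains $\overline A$. First countable spaces are countably tight. The space $[0,\omega_1]$ is not, since $[0,\omega_1)$ is $\omega$-closed and not closed.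

\begin{proposition}[ZFC]\label{prop:nottight}
If a compact space $K$ is not countably tight, then $C(K)$ has a nice biorthogonal system of length $\omega_1$. If moreover the clopen sets form a base of $K$, the functions of the system can be taken to be characteristic functions of clopen sets.
\end{proposition}

\begin{proof}
Let $A\subseteq K$ be $\omega$-closed and $z\in\overline A\setminus A$; these play the roles of $[0,\omega_1)$ and $\omega_1$. By recursion on $\xi<\omega_1$ we choose $x_\xi\in A$ and continuous $h_\xi:K\to[0,1]$ such that
\[
h_\xi(z)=0,\qquad h_\xi(x_\eta)=1\quad(\eta<\xi),\qquad h_\eta(x_\xi)=0\quad(\eta\le\xi).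
\]
At stage $\xi$ the closed set $H_\xi=\overline{\{x_\eta:\eta<\xi\}}$ is contained in $A$, so it misses $z$, and Urysohn's lemma gives $h_\xi$ equal to $1$ on $H_\xi$ and to $0$ at $z$. Now we need a point of $A$ at which countably many functions vanish exactly, while $z\in\overline A$ only gives points at which they are small; compactness and $\omega$-closedness bridge the gap. Let $h=\sum_{\eta\le\xi}w_\eta h_\eta$ with positive summable weights $w_\eta$. Then $h$ is continuous and $h(z)=0$, so there are $a_k\in A$ with $h(a_k)<1/k$ for $k\ge1$. By compactness there is a point $x_\xi\in\bigcap_m\overline{\{a_k:k\ge m\}}$. It belongs to $A$ because $A$ is $\omega$-closed, and $h(x_\xi)\le1/m$ for all $m$. Since the $h_\eta$ are nonnegative, $h_\eta(x_\xi)=0$ for all $\eta\le\xi$.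

Put $f_\xi=h_{\xi+1}-h_\xi$. Then $f_\xi(x_\eta)=1-1=0$ for $\eta<\xi$, $f_\xi(x_\xi)=1-0=1$, $f_\xi(x_\eta)=0-0=0$ for $\eta>\xi$, and $f_\xi(z)=0$. So $(f_\xi,\delta_{x_\xi}-\delta_z)_{\xi<\omega_1}$ is a nice biorthogonal system.

If the clopen sets form a base, choose at stage $\xi$ a clopen neighborhood of $z$ missing $H_\xi$, let $c_\xi$ be its complement, and take $h_\xi=\chi_{c_\xi}$. The function $\max(0,f_\xi)$ is the characteristic function of the clopen set $c_{\xi+1}\setminus c_\xi$ and has the same values as $f_\xi$ at $z$ and at all $x_\eta$.
\end{proof}

In the countably tight case we have to control finitely many pairs of points at once, so we need tightness of finite powers.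

\begin{lemma}\label{lem:product}
If the compact spaces $K$ and $L$ are countably tight, then so is $K\times L$. Hence all finite powers of a countably tight compact space are countably tight.
\end{lemma}

\begin{proof}
Suppose that $A\subseteq K\times L$ is $\omega$-closed and $z\in\overline A\setminus A$. Let $\pi:K\times L\to K$ be the projection, which is a closed map by compactness, and let $y=\pi(z)$. The fiber $\pi^{-1}(y)$ is a closed copy of $L$, and $A\cap\pi^{-1}(y)$ is $\omega$-closed in it, hence closed. It misses $z$, so by regularity there is an open $U\ni z$ with
\[
\overline U\cap A\cap\pi^{-1}(y)=\emptyset .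
\]
The set $A_0=A\cap\overline U$ is $\omega$-closed as an intersection of two $\omega$-closed sets. Its projection is $\omega$-closed too: a countable subset of $\pi(A_0)$ has the form $\pi(S)$ with $S\subseteq A_0$ countable, and $\overline{\pi(S)}=\pi(\overline S)\subseteq\pi(A_0)$. So $\pi(A_0)$ is closed in $K$. Since $U$ is open, $z\in\overline{A\cap U}\subseteq\overline{A_0}$, and therefore $y\in\overline{\pi(A_0)}=\pi(A_0)$. This contradicts the choice of $U$.
\end{proof}

\begin{lemma}[No long free sequences]\label{lem:free}
Let $Z$ be a countably tight compact space and $Q_\xi\in Z$ for $\xi<\omega_1$. Then there is $\eta<\omega_1$ such that $\overline{\{Q_\xi:\xi<\eta\}}\cap\overline{\{Q_\zeta:\zeta>\eta\}}\neq\emptyset$.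
\end{lemma}

\begin{proof}
There is $z\in Z$ each of whose neighborhoods contains $Q_\xi$ for uncountably many $\xi$; otherwise finitely many open sets, each containing $Q_\xi$ for only countably many $\xi$, would cover $Z$. This $z$ lies in $\overline{\{Q_\zeta:\zeta>\eta\}}$ for every $\eta<\omega_1$. By \eqref{eq:tight} it lies in the closure of countably many $Q_\xi$, hence in $\overline{\{Q_\xi:\xi<\eta\}}$ for some $\eta<\omega_1$.
\end{proof}

The next lemma is the form in which tightness enters the forcing arguments: in a matrix that is triangular by blocks, some block below the diagonal is small.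

\begin{lemma}[Small blocks]\label{lem:blocks}
Let $K$ be a countably tight compact space and $x_\alpha,y_\alpha\in K$ for $\alpha<\omega_1$. Let $n<\omega$, let $D_\xi$ $(\xi<\omega_1)$ be $n$-element subsets of $\omega_1$, and let $g^\xi_\alpha\in C(K)$ for $\alpha\in D_\xi$. Assume that
\[
\mu_\beta(g^\eta_\alpha)=0\qquad\text{whenever }\eta<\zeta,\ \alpha\in D_\eta,\ \beta\in D_\zeta .
\]
Then for every $\delta>0$ there are $\xi<\eta$ such that $|\mu_\beta(g^\eta_\alpha)|<\delta$ for all $\alpha\in D_\eta$ and $\beta\in D_\xi$.
\end{lemma}

\begin{proof}
For $n=0$ any $\xi<\eta$ will do, so let $n\ge1$. Write $D_\xi=\{\beta^\xi_1,\dots,\beta^\xi_n\}$ and put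
\[
Q_\xi=\bigl(x_{\beta^\xi_1},y_{\beta^\xi_1},\dots,x_{\beta^\xi_n},y_{\beta^\xi_n}\bigr)\in K^{2n},
\qquad
\varphi_\eta(u_1,v_1,\dots,u_n,v_n)=\max_{\alpha\in D_\eta,\ j\le n}\bigl|g^\eta_\alpha(u_j)-g^\eta_\alpha(v_j)\bigr| .
\]
Each $\varphi_\eta$ is continuous on $K^{2n}$, and $\varphi_\eta(Q_\xi)$ is the largest of the numbers $|\mu_\beta(g^\eta_\alpha)|$ with $\alpha\in D_\eta$, $\beta\in D_\xi$. By Lemmas~\ref{lem:product} and~\ref{lem:free} there are $\eta<\omega_1$ and a point $z$ in both $\overline{\{Q_\xi:\xi<\eta\}}$ and $\overline{\{Q_\zeta:\zeta>\eta\}}$. By assumption $\varphi_\eta(Q_\zeta)=0$ for $\zeta>\eta$, so $\varphi_\eta(z)=0$. The neighborhood $\{\varphi_\eta<\delta\}$ of $z$ contains $Q_\xi$ for some $\xi<\eta$.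
\end{proof}

\section{Martin's axiom and $\Delta$-systems}\label{sec:ma}

Let $(P,\le)$ be a nonempty partially ordered set. Its elements are called \emph{conditions}, and $q\le p$ is read ``$q$ extends $p$''. Two conditions are \emph{compatible} if they have a common extension. An \emph{antichain} is a set of pairwise incompatible conditions, and $P$ is \emph{ccc} if all antichains are countable. A set $E\subseteq P$ is \emph{dense} if every condition has an extension in $E$. A \emph{filter} is a nonempty upward closed $G\subseteq P$ any two members of which have a common extension in $G$; then any finitely many members have one. $\mathrm{MA}_{\omega_1}$ says that for every ccc poset $P$ and every family of at most $\omega_1$ dense subsets of $P$ there is a filter meeting each of them.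

To prove that a poset is ccc we must find two compatible conditions in an arbitrary sequence $(p_\xi)_{\xi<\omega_1}$, and we are free to pass to an uncountable subsequence, enumerated again by $\omega_1$ in increasing order. The $\Delta$-system lemma states that every uncountable family of finite sets has an uncountable subfamily $\mathcal D$ and a set $R$, the root, with $F\cap F'=R$ for all distinct $F,F'\in\mathcal D$. We use it in the following form, where $D<D'$ means that every element of $D$ is smaller than every element of $D'$.

\begin{lemma}\label{lem:delta}
Let $F_\xi$ $(\xi<\omega_1)$ be finite subsets of $\omega_1$. There are an uncountable $I\subseteq\omega_1$, a finite set $R$ and $n<\omega$ such that $F_\xi=R\cup D_\xi$ with $|D_\xi|=n$ and $R<D_\xi$ for $\xi\in I$, and $D_\xi<D_\eta$ for $\xi<\eta$ in $I$.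
\end{lemma}

\begin{proof}
If some set $R$ equals $F_\xi$ for uncountably many $\xi$, take $n=0$. Otherwise there are uncountably many different sets $F_\xi$, and the $\Delta$-system lemma gives an uncountable $J\subseteq\omega_1$ and a root $R$ such that the sets $D_\xi=F_\xi\setminus R$ $(\xi\in J)$ are pairwise disjoint; shrinking $J$, they all have the same size $n$. For each $\gamma<\omega_1$ only countably many $D_\xi$ contain an ordinal $\le\gamma$. So we can choose the elements of $I$ by recursion, each time taking $\eta\in J$ above the countably many indices $\xi$ chosen so far and with $D_\eta$ above $R$ and above all the corresponding $D_\xi$.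
\end{proof}

In the Boolean argument a condition may be incompatible with all but countably many new indices. The next lemma shows that below a suitable condition this does not happen.

\begin{lemma}[$\mathrm{MA}_{\omega_1}$]\label{lem:filter}
Let $P$ be a ccc poset and $s_\alpha\in P$ for $\alpha<\omega_1$. Then there is a filter $G\subseteq P$ with $s_\alpha\in G$ for uncountably many $\alpha$.
\end{lemma}

\begin{proof}
First, there is $\alpha^*$ such that every $q\le s_{\alpha^*}$ is compatible with $s_\beta$ for uncountably many $\beta$. Otherwise for each $\alpha$ there are $q_\alpha\le s_\alpha$ and $\gamma_\alpha<\omega_1$ such that $q_\alpha$ is incompatible with $s_\beta$ for all $\beta\ge\gamma_\alpha$. Choose $\alpha_\eta$ $(\eta<\omega_1)$ by recursion so that $\alpha_\eta\ge\gamma_{\alpha_\xi}$ for all $\xi<\eta$. For $\xi<\eta$ the condition $q_{\alpha_\xi}$ is incompatible with $s_{\alpha_\eta}$, hence with $q_{\alpha_\eta}\le s_{\alpha_\eta}$. This gives an uncountable antichain, a contradiction.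

Let $P^*=\{q\in P:q\le s_{\alpha^*}\}$. It is ccc, since a common extension in $P$ of two members of $P^*$ lies in $P^*$. By the choice of $\alpha^*$, for each $\gamma<\omega_1$ the set $E_\gamma$ of all $q\in P^*$ with $q\le s_\beta$ for some $\beta\ge\gamma$ is dense in $P^*$. Let $G^*$ be a filter on $P^*$ meeting every $E_\gamma$, and let $G$ be its upward closure in $P$. Then $G$ is a filter, and the set of $\beta$ with $s_\beta\in G$ is unbounded in $\omega_1$.
\end{proof}

\section{Boolean algebras}\label{sec:boolean}

For characteristic functions all matrix entries lie in $\{-1,0,1\}$, so a small block is a zero block and no function has to be corrected. This isolates the combinatorial part of the method.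

Recall that the Stone space $K$ of a Boolean algebra $\mathcal A$ is the compact space of ultrafilters of $\mathcal A$, that $a\mapsto\{x\in K:a\in x\}$ is an isomorphism of $\mathcal A$ onto the algebra of clopen subsets of $K$, and that these sets form a base of $K$. We identify $\mathcal A$ with the algebra of clopen sets and write $\langle\mathcal F\rangle$ for the subalgebra generated by $\mathcal F$. A set $b$ \emph{separates} $x$ and $y$ if it contains exactly one of them.

\begin{lemma}\label{lem:boolsep}
Let $\mathcal A$ be the algebra of clopen subsets of a compact space $K$, let $\mathcal F\subseteq\mathcal A$ and $a\in\mathcal A$. Then $a\notin\langle\mathcal F\rangle$ if and only if there are $x\in a$ and $y\in K\setminus a$ separated by no member of $\mathcal F$. Consequently, $\mathcal F$ is irredundant if and only if there are points $x_a,y_a$ such that $(\chi_a,\delta_{x_a}-\delta_{y_a})_{a\in\mathcal F}$ is biorthogonal.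
\end{lemma}

\begin{proof}
The clopen sets that do not separate two given points form a subalgebra; this proves ``if''. For ``only if'', suppose that every $x\in a$ and $y\notin a$ are separated by a member of $\mathcal F$. Taking a complement if necessary, we get $b_{x,y}\in\langle\mathcal F\rangle$ with $x\in b_{x,y}$ and $y\notin b_{x,y}$. For fixed $x$, finitely many of the sets $K\setminus b_{x,y}$ cover the compact set $K\setminus a$, so the intersection $b_x$ of the corresponding $b_{x,y}$ satisfies $x\in b_x\subseteq a$. Finitely many $b_x$ cover the compact set $a$, so $a\in\langle\mathcal F\rangle$. For the last statement apply the first one to each $a\in\mathcal F$ and the family $\mathcal F\setminus\{a\}$.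
\end{proof}

\begin{theorem}[$\mathrm{MA}_{\omega_1}$]\label{thm:boolean}
Let $\mathcal A$ be an uncountable Boolean algebra with Stone space $K$. Then $\mathcal A$ has an uncountable irredundant subset. If $K$ is countably tight, then moreover every sequence $(a_\alpha)_{\alpha<\omega_1}$ in $\mathcal A$ with $a_\alpha\notin\langle a_\beta:\beta<\alpha\rangle$ for all $\alpha$ has an uncountable irredundant subset.
\end{theorem}

\begin{proof}
If $K$ is not countably tight, combine Proposition~\ref{prop:nottight} with Lemma~\ref{lem:boolsep}. Let $K$ be countably tight. A sequence $(a_\alpha)_{\alpha<\omega_1}$ as in the statement exists, because countable sets generate countable subalgebras, so it suffices to prove the second assertion. The $a_\alpha$ are distinct, and Lemma~\ref{lem:boolsep} gives $x_\alpha\in a_\alpha$ and $y_\alpha\notin a_\alpha$ separated by no $a_\beta$ with $\beta<\alpha$. Thus $\mu_\alpha(\chi_{a_\alpha})=1$, and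
\begin{equation}\label{eq:booltri}
\mu_\beta(\chi_{a_\alpha})=0\qquad\text{for }\beta>\alpha .
\end{equation}
Let $P$ be the set of finite $F\subseteq\omega_1$ such that $\mu_\beta(\chi_{a_\alpha})=0$ for all distinct $\alpha,\beta\in F$, ordered by reverse inclusion.

\emph{$P$ is ccc.} Given $F_\xi\in P$ $(\xi<\omega_1)$, we may assume by Lemma~\ref{lem:delta} that $F_\xi=R\cup D_\xi$ with $|D_\xi|=n$ and $D_\xi<D_\eta$ for $\xi<\eta$. By \eqref{eq:booltri}, Lemma~\ref{lem:blocks} applies to $g^\xi_\alpha=\chi_{a_\alpha}$. With $\delta=1$ it gives $\xi<\eta$ such that the integers $\mu_\beta(\chi_{a_\alpha})$ vanish for $\alpha\in D_\eta$, $\beta\in D_\xi$. Let $\alpha\neq\beta$ be in $F_\xi\cup F_\eta$. If both lie in $F_\xi$ or both lie in $F_\eta$, then $\mu_\beta(\chi_{a_\alpha})=0$ because $F_\xi,F_\eta\in P$. If $\alpha\in D_\xi$ and $\beta\in D_\eta$, use \eqref{eq:booltri}; if $\alpha\in D_\eta$ and $\beta\in D_\xi$, use the choice of $\xi,\eta$. So $F_\xi\cup F_\eta\in P$ extends both conditions.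

Apply Lemma~\ref{lem:filter} to $s_\alpha=\{\alpha\}$ and let $\Gamma=\{\alpha:\{\alpha\}\in G\}$, an uncountable set. Any two elements of $\Gamma$ lie in a common member of $G$, so $(\chi_{a_\alpha},\mu_\alpha)_{\alpha\in\Gamma}$ is biorthogonal, and $\{a_\alpha:\alpha\in\Gamma\}$ is irredundant by Lemma~\ref{lem:boolsep}.
\end{proof}

\section{The thinning theorem}\label{sec:thin}

\begin{theorem}[$\mathrm{MA}_{\omega_1}$]\label{thm:thin}
Let $(f_\alpha,x_\alpha,y_\alpha)_{\alpha<\omega_1}$ be a triangular system on a countably tight compact space $K$. Then there are an uncountable $\Gamma\subseteq\omega_1$ and functions $g_\alpha$ $(\alpha\in\Gamma)$ in the closed unital algebra generated by $\{f_\beta:\beta<\omega_1\}$ such that $(g_\alpha,\delta_{x_\alpha}-\delta_{y_\alpha})_{\alpha\in\Gamma}$ is a nice biorthogonal system.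
\end{theorem}

Together with what we already have, this gives the main result.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
If $K$ is not countably tight, use Proposition~\ref{prop:nottight}. If $K$ is countably tight, apply Theorem~\ref{thm:thin} to the triangular system given by Lemma~\ref{lem:triangular}.
\end{proof}

For real-valued functions Lemma~\ref{lem:blocks} yields a small block, which need not be zero, so a condition has to carry corrected functions $g_\alpha$. Two requirements shape the poset. First, correcting row $\alpha$ must not destroy the zeros above the diagonal, and the possible values of $g_\alpha$ must range over a separable set; both are achieved by confining $g_\alpha$ to the closed span of $f_\beta$, $\beta\le\alpha$. Second, extensions must be allowed to move the functions. If they had to keep them, then for fixed $\alpha>0$ the one-element conditions with functions $f_\alpha/\mu_\alpha(f_\alpha)+cf_0$, $c\in\mathbb R$, would form an uncountable antichain. The total movement is limited by a bound $\varepsilon_p$, so that the functions converge along a filter.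

\begin{proof}[Proof of Theorem~\ref{thm:thin}]
Let $X_\alpha$ be the closed linear span of $\{f_\beta:\beta\le\alpha\}$ in $C(K)$. These spaces increase with $\alpha$, they are separable since $\alpha$ is countable, and they are contained in the algebra named in the theorem. Since the system is triangular and $\mu_\beta$ is linear and continuous,
\begin{equation}\label{eq:star}
\mu_\beta(g)=0\qquad\text{whenever } g\in X_\alpha \text{ and }\beta>\alpha .
\end{equation}

\medskip\noindent\emph{The poset.} A condition is a triple $p=(F_p,(g^p_\alpha)_{\alpha\in F_p},\varepsilon_p)$, where $F_p\subseteq\omega_1$ is finite, $\varepsilon_p>0$, $g^p_\alpha\in X_\alpha$, and $(g^p_\alpha,\mu_\alpha)_{\alpha\in F_p}$ is biorthogonal. Let $q\le p$ if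
\[
F_q\supseteq F_p,\qquad \varepsilon_q\le\varepsilon_p,\qquad \|g^q_\alpha-g^p_\alpha\|\le\varepsilon_p-\varepsilon_q\quad(\alpha\in F_p).
\]
This relation is reflexive; it is transitive because $(\varepsilon_p-\varepsilon_q)+(\varepsilon_q-\varepsilon_r)=\varepsilon_p-\varepsilon_r$; and if $p\le q\le p$, then the sets and the bounds agree, hence so do the functions. The poset $P$ of all conditions contains $(\emptyset,\emptyset,1)$.

\medskip\noindent\emph{Dense sets.} For $k\ge1$ the set $\{q:\varepsilon_q<1/k\}$ is dense: decrease the bound and keep the rest. For $\gamma<\omega_1$ the set of $q$ such that $F_q$ contains an ordinal $\ge\gamma$ is dense as well. Given $p$, take $\beta\ge\gamma$ above $F_p$, put $f=f_\beta/\mu_\beta(f_\beta)$ and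
\[
g=f-\sum_{\alpha\in F_p}\mu_\alpha(f)\,g^p_\alpha\ \in X_\beta .
\]
For $\alpha\in F_p$ we have $\mu_\alpha(g)=\mu_\alpha(f)-\mu_\alpha(f)=0$ by biorthogonality of $p$, and $\mu_\beta(g^p_\alpha)=0$ by \eqref{eq:star}, whence $\mu_\beta(g)=1$. Adding the index $\beta$ with the function $g$ to $p$, with the same bound, gives the required extension.

\medskip\noindent\emph{$P$ is ccc.} Let $p_\xi=(F_\xi,(g^\xi_\alpha)_{\alpha\in F_\xi},\varepsilon_\xi)\in P$ for $\xi<\omega_1$. Passing three times to an uncountable subsequence, we may assume the following.
\begin{itemize}
\item[(i)] There are $\varepsilon>0$ and $M<\infty$ with $\varepsilon_\xi\ge\varepsilon$ and $\|g^\xi_\alpha\|\le M$ for all $\xi$ and all $\alpha\in F_\xi$. Indeed, each $\xi$ satisfies this with $\varepsilon=1/k$, $M=k$ for some integer $k\ge1$, and one $k$ serves uncountably many $\xi$.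
\item[(ii)] $F_\xi=R\cup D_\xi$ with $|D_\xi|=n$ and $R<D_\xi$, and $D_\xi<D_\eta$ for $\xi<\eta$, by Lemma~\ref{lem:delta}.
\item[(iii)] $\|g^\xi_\alpha-g^\eta_\alpha\|<\varepsilon/2$ for all $\alpha\in R$ and all $\xi,\eta$. Indeed, the separable space $\prod_{\alpha\in R}X_\alpha$ with the maximum norm is covered by countably many open balls of radius $\varepsilon/4$, and one of them contains $(g^\xi_\alpha)_{\alpha\in R}$ for uncountably many $\xi$.
\end{itemize}
Put $\delta=\varepsilon/(2(nM+1))$. By (ii) and \eqref{eq:star} the hypothesis of Lemma~\ref{lem:blocks} holds, so there are $\xi<\eta$ such that the numbers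
\[
t_{\alpha\beta}=\mu_\beta(g^\eta_\alpha)\qquad(\alpha\in D_\eta,\ \beta\in D_\xi)
\]
satisfy $|t_{\alpha\beta}|<\delta$. We show that $p_\xi$ and $p_\eta$ are compatible.

Take the functions of $p_\xi$ on $R\cup D_\xi$ and those of $p_\eta$ on $D_\eta$, and evaluate the functionals $\mu_\beta$, $\beta\in R\cup D_\xi\cup D_\eta$, on them. With $T=(t_{\alpha\beta})$ and identity blocks $I$, the result is
\[
\begin{array}{l|ccc}
 & \beta\in R & \beta\in D_\xi & \beta\in D_\eta\\ \hline
g^\xi_\alpha,\ \alpha\in R      & I & 0 & 0\\
g^\xi_\alpha,\ \alpha\in D_\xi  & 0 & I & 0\\
g^\eta_\alpha,\ \alpha\in D_\eta & 0 & T & I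
\end{array}
\]
Here the upper left $2\times2$ part comes from the biorthogonality of $p_\xi$, the two zero blocks in the last column come from \eqref{eq:star} because $F_\xi<D_\eta$, and the first and last blocks of the bottom row come from the biorthogonality of $p_\eta$. As in Section~\ref{sec:triangular}, we subtract $T$ times the middle rows from the bottom rows. Define $r$ by $F_r=F_\xi\cup F_\eta$, $\varepsilon_r=\varepsilon/2$, and
\[
g^r_\alpha=g^\xi_\alpha\quad(\alpha\in F_\xi),\qquad
g^r_\alpha=g^\eta_\alpha-\sum_{\beta\in D_\xi}t_{\alpha\beta}\,g^\xi_\beta\quad(\alpha\in D_\eta).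
\]
For $\alpha\in D_\eta$ we have $g^r_\alpha\in X_\alpha$, since $g^\xi_\beta\in X_\beta\subseteq X_\alpha$ for $\beta\in D_\xi$. The middle rows vanish in the first and last columns, so $\mu_\gamma(g^r_\alpha)=\mu_\gamma(g^\eta_\alpha)$ for $\gamma\in R\cup D_\eta$, while $\mu_\gamma(g^r_\alpha)=t_{\alpha\gamma}-t_{\alpha\gamma}=0$ for $\gamma\in D_\xi$. The new matrix is the identity, and $r\in P$.

We have $r\le p_\xi$, since the functions on $F_\xi$ are unchanged and $\varepsilon_r\le\varepsilon_\xi$. For $r\le p_\eta$ note that $\varepsilon_\eta-\varepsilon_r\ge\varepsilon/2$. If $\alpha\in R$, then $\|g^r_\alpha-g^\eta_\alpha\|=\|g^\xi_\alpha-g^\eta_\alpha\|<\varepsilon/2$ by (iii). If $\alpha\in D_\eta$, then $\|g^r_\alpha-g^\eta_\alpha\|\le n\delta M<\varepsilon/2$ by (i). So $P$ is ccc.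

\medskip\noindent\emph{The limit system.} By $\mathrm{MA}_{\omega_1}$ there is a filter $G\subseteq P$ meeting all the dense sets listed above. The set $\Gamma=\bigcup_{p\in G}F_p$ is unbounded in $\omega_1$, hence uncountable. Since finitely many members of $G$ have a common extension in $G$,
\begin{equation}\label{eq:small}
\text{for finite } S\subseteq\Gamma \text{ and } k\ge1 \text{ there is } p\in G \text{ with } S\subseteq F_p \text{ and } \varepsilon_p<1/k .
\end{equation}
If $p,q\in G$ and $\alpha\in F_p\cap F_q$, a common extension $r$ gives
\[
\|g^p_\alpha-g^q_\alpha\|\le\|g^p_\alpha-g^r_\alpha\|+\|g^r_\alpha-g^q_\alpha\|\le\varepsilon_p+\varepsilon_q .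
\]
Fix $\alpha\in\Gamma$ and choose $q_k\in G$ with $\alpha\in F_{q_k}$ and $\varepsilon_{q_k}<1/k$ by \eqref{eq:small}. The sequence $(g^{q_k}_\alpha)_k$ is Cauchy; its limit $g_\alpha$ lies in the closed space $X_\alpha$, and letting $k\to\infty$ in the last inequality with $q=q_k$ gives $\|g^p_\alpha-g_\alpha\|\le\varepsilon_p$ for all $p\in G$ with $\alpha\in F_p$. Now let $\alpha,\beta\in\Gamma$, equal or not. For $p\in G$ with $\alpha,\beta\in F_p$,
\[
|\mu_\beta(g_\alpha)-\mu_\beta(g^p_\alpha)|\le2\varepsilon_p ,
\]
and $\mu_\beta(g^p_\alpha)$ is $1$ if $\alpha=\beta$ and $0$ otherwise. By \eqref{eq:small}, $\varepsilon_p$ can be taken arbitrarily small, so $(g_\alpha,\mu_\alpha)_{\alpha\in\Gamma}$ is biorthogonal.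
\end{proof}

\begin{remark}\label{rem:hyp}
The proof places $g_\alpha$ in the closed linear span of $\{f_\beta:\beta\le\alpha\}$. Countable tightness is used only through Lemma~\ref{lem:blocks}, and this is also the place where the form of the functionals matters: $n$ functionals $\delta_x-\delta_y$ are coded by one point of $K^{2n}$. Without tightness the poset need not be ccc. In Example~\ref{ex:omega1} the conditions $(\{\alpha\},f_\alpha,\frac12)$ form an uncountable antichain: a common extension $r$ of two of them, with indices $\beta<\alpha$, would satisfy $1=|\mu_\beta(f_\alpha-g^r_\alpha)|\le2\|f_\alpha-g^r_\alpha\|\le 1-2\varepsilon_r$.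
\end{remark}

\section{Equivalent forms}\label{sec:equiv}

The existence of an uncountable nice system can be expressed in terms of norms, of subalgebras of $C(K)$, and of the topology of $K$ alone. We recall two standard facts. An equivalence relation on $K$ is \emph{closed} if it is a closed subset of $K^2$. Intersections of closed equivalence relations are again such, and $K^2$ is one, so every set of pairs is contained in a smallest closed equivalence relation.

\begin{lemma}\label{lem:quot}
Let $K$ be a compact space.
\begin{itemize}
\item[(a)] If $E$ is a closed equivalence relation on $K$, then $K/E$ is compact Hausdorff.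
\item[(b)] If $A\subseteq C(K)$ is a closed unital subalgebra and $f\in C(K)\setminus A$, then there are $x,y\in K$ with $f(x)\neq f(y)$ and $g(x)=g(y)$ for all $g\in A$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $q:K\to K/E$ be the quotient map. For closed $H\subseteq K$ the set $q^{-1}(q(H))$ is the second projection of the compact set $E\cap(H\times K)$, so $q$ is a closed map and the classes are closed. If $U,V$ are disjoint open sets containing two different classes, then the complements of $q(K\setminus U)$ and $q(K\setminus V)$ are disjoint open neighborhoods of the corresponding points of $K/E$.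

(b) Let $e:K\to\mathbb R^A$ be given by $e(x)=(g(x))_{g\in A}$, and let $L=e(K)$, a compact Hausdorff space. Every $g\in A$ has the form $\tilde g\circ e$, where $\tilde g\in C(L)$ is a coordinate function and $\|\tilde g\|=\|g\|$. The functions $\tilde g$ form a closed unital subalgebra of $C(L)$ that separates points, so it is all of $C(L)$ by the Stone--Weierstrass theorem. If there were no points $x,y$ as required, then $f=u\circ e$ for a function $u$ on $L$, which is continuous because $e:K\to L$ is a closed continuous surjection. Then $u=\tilde g$ for some $g\in A$, and $f=g\in A$.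
\end{proof}

\begin{theorem}[$\mathrm{MA}_{\omega_1}$]\label{thm:equiv}
For a compact space $K$ the following are equivalent.
\begin{itemize}
\item[(1)] $K$ is nonmetrizable.
\item[(2)] $C(K)$ has an uncountable nice biorthogonal system.
\item[(3)] $C(K)$ has an uncountable nice biorthogonal system $(f_\alpha,\delta_{x_\alpha}-\delta_{y_\alpha})_\alpha$ with $0\le f_\alpha\le1$, $f_\alpha(x_\alpha)=1$ and $f_\alpha(y_\alpha)=0$.
\item[(4)] There is an uncountable $\mathcal F\subseteq C(K)$ such that no $f\in\mathcal F$ lies in the closed unital subalgebra generated by $\mathcal F\setminus\{f\}$.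
\item[(5)] There is an uncountable family of pairs in $K^2$ none of which belongs to the smallest closed equivalence relation containing the other pairs.
\end{itemize}
For a system as in \textup{(3)}, the family $\bigl(2f_\alpha-1,\frac12(\delta_{x_\alpha}-\delta_{y_\alpha})\bigr)_\alpha$ is an uncountable Auerbach system, that is, a biorthogonal system in which all functions and all functionals have norm exactly $1$; the value $\|f\|\,\|\mu\|=1$ is the smallest possible. Only the implication $(1)\Rightarrow(2)$ uses $\mathrm{MA}_{\omega_1}$; the equivalence of \textup{(2)--(5)} and the implication $(2)\Rightarrow(1)$ hold in ZFC.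
\end{theorem}

Condition (4) is the analogue of irredundance for the algebra $C(K)$, and condition (5) does not mention functions.

\begin{proof}
$(1)\Rightarrow(2)$ is Theorem~\ref{thm:main}, and $(2)\Rightarrow(1)$ follows from \eqref{eq:separated}. We prove $(2)\Rightarrow(3)\Rightarrow(4)\Rightarrow(5)\Rightarrow(2)$ in ZFC.

$(2)\Rightarrow(3)$. Replace $f_\alpha$ by $\min\bigl(1,\max(0,f_\alpha-f_\alpha(y_\alpha))\bigr)$. The new function is a function of the old one, so it still takes equal values at $x_\beta$ and $y_\beta$ for $\beta\neq\alpha$, and its values at $x_\alpha$ and $y_\alpha$ are $1$ and $0$. This step is special to nice systems: it uses that the equations $f(x)=f(y)$ survive composition with a real function.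

$(3)\Rightarrow(4)$. Let $\mathcal F=\{f_\alpha\}_\alpha$; its members are distinct by \eqref{eq:separated}. The functions $g$ with $g(x_\alpha)=g(y_\alpha)$ form a closed unital subalgebra that contains $f_\beta$ for $\beta\neq\alpha$ and does not contain $f_\alpha$.

$(4)\Rightarrow(5)$. By Lemma~\ref{lem:quot}(b), for each $f\in\mathcal F$ there are points $x_f,y_f$ with $f(x_f)\neq f(y_f)$ and $g(x_f)=g(y_f)$ for all $g\in\mathcal F\setminus\{f\}$. The closed equivalence relation $\{(s,t):f(s)=f(t)\}$ contains $(x_g,y_g)$ for all $g\neq f$ and does not contain $(x_f,y_f)$. In particular the pairs are distinct, and (5) holds.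

$(5)\Rightarrow(2)$. Let $(x_\alpha,y_\alpha)$ be the given pairs, let $E_\alpha$ be the smallest closed equivalence relation containing all $(x_\beta,y_\beta)$ with $\beta\neq\alpha$, and let $q_\alpha:K\to K/E_\alpha$ be the quotient map. Then $q_\alpha(x_\alpha)\neq q_\alpha(y_\alpha)$, so by Lemma~\ref{lem:quot}(a) and Urysohn's lemma there is $u_\alpha\in C(K/E_\alpha)$ with values $1$ and $0$ at these two points. The functions $f_\alpha=u_\alpha\circ q_\alpha$ and the given pairs form a nice biorthogonal system.

Finally, take a system as in (3). Then $\frac12\mu_\alpha(2f_\beta-1)=\mu_\alpha(f_\beta)$, because $\mu_\alpha$ vanishes on constants, so the rescaled family is biorthogonal. Also $\|2f_\alpha-1\|\le1$ and $\|\frac12\mu_\alpha\|\le1$. For any $f$ and $\mu$ with $\mu(f)=1$ one has $\|f\|\,\|\mu\|\ge1$; this shows that both norms equal $1$ and that the product cannot be smaller in any biorthogonal system.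
\end{proof}

\begin{thebibliography}{9}

\bibitem{Kos}
Piotr Koszmider, \emph{Some topological invariants and biorthogonal systems in Banach spaces}, arXiv:1209.4332 (2012).

\bibitem{Neg}
S. Negrepontis, \emph{Banach spaces and topology}, Handbook of Set-Theoretic Topology, 1984.

\end{thebibliography}
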